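\title{Gaussian extremizers of Barthe's inequality}

\begin{abstract}
The optimal constant in Barthe's inequality for a Brascamp--Lieb datum is an infimum over centered Gaussian functions, and this infimum need not be attained. We prove that if the constant is positive and equality holds for some tuple of integrable functions, then equality holds for a tuple of centered Gaussians. Consequently, for a datum with positive constant, an extremizer exists exactly when the datum is equivalent to a geometric one. The proof rests on two operations that preserve extremizers: convolution, and multiplication along a maximizing slice. Slices produce an extremizer with finite second moments, and a pointwise central limit theorem then produces a Gaussian one.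
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H_1,\dots,H_k$ be Euclidean spaces of dimensions $n_1,\dots,n_k\ge 1$, let $B_i:\mathbb R^n\to H_i$ be surjective linear maps, and let $p_1,\dots,p_k>0$. Assume that
\begin{equation}\label{eq:datum}
\bigcap_{i=1}^k\ker B_i=\{0\},\qquad \sum_{i=1}^k p_in_i=n .
\end{equation}
The family $\{(B_i,p_i)\}_{i=1,\dots,k}$ is a \emph{Brascamp--Lieb datum}; we also write $(\mathbf B,\mathbf p)$. To a tuple $f=(f_1,\dots,f_k)$ of functions $f_i:H_i\to[0,\infty)$ we attach the function
\begin{equation}\label{eq:S}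
S[f](x)=\sup\Big\{\prod_{i=1}^k f_i(x_i)^{p_i}\ :\ x_i\in H_i,\ \ \sum_{i=1}^k p_iB_i^*x_i=x\Big\},\qquad x\in\mathbb R^n .
\end{equation}
\emph{Barthe's inequality} states that for non-negative integrable $f_i$,
\begin{equation}\label{eq:barthe}
\int_{\mathbb R^n}^* S[f]\ \ge\ \mathrm{RBL}(\mathbf B,\mathbf p)\,\prod_{i=1}^k\Big(\int_{H_i}f_i\Big)^{p_i},
\end{equation}
where $\int^*$ is the outer integral (recalled in Section~\ref{sec:prelim}) and $\mathrm{RBL}(\mathbf B,\mathbf p)\in[0,\infty)$ is the largest constant for which \eqref{eq:barthe} holds. If $f_i$ is the indicator function of a set $K_i\subset H_i$, then $S[f]$ is the indicator function of the Minkowski sum $\sum_i p_iB_i^*K_i$, and \eqref{eq:barthe} bounds the volume of this sum from below by the volumes of the $K_i$.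

Call $f$ \emph{admissible} if each $f_i$ is measurable and $0<\int f_i<\infty$, and put
\[
\rho[f]=\int^*S[f]\Big/\prod_{i=1}^k\Big(\int f_i\Big)^{p_i},
\]
so that $\mathrm{RBL}(\mathbf B,\mathbf p)$ is the infimum of $\rho[f]$ over admissible $f$. A \emph{Gaussian tuple} is a tuple of the form $f_i(x)=e^{-\langle A_ix,x\rangle}$ with each $A_i$ positive definite on $H_i$; here and below, positive definite operators are symmetric. The substance of Barthe's inequality is that centered Gaussians determine the constant:
\begin{equation}\label{eq:gaussinf}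
\mathrm{RBL}(\mathbf B,\mathbf p)=\inf\{\rho[f]: f\text{ is a Gaussian tuple}\}.
\end{equation}
We take \eqref{eq:gaussinf} as known.

An \emph{extremizer} is an admissible tuple for which equality holds in \eqref{eq:barthe}, that is, $\rho[f]=\mathrm{RBL}(\mathbf B,\mathbf p)$, and a \emph{Gaussian extremizer} is a Gaussian tuple that is an extremizer. Formula \eqref{eq:gaussinf} says that Gaussians come arbitrarily close to equality. It does not say that they reach it: the infimum runs over a non-compact set of matrices, and Example~\ref{ex:none} gives a datum with positive constant for which it is not attained. One can then imagine that some other tuple does what no Gaussian can do. The following problem is taken from \cite{Bor}: \emph{if $\mathrm{RBL}(\mathbf B,\mathbf p)>0$, does the existence of an extremizer imply the existence of a Gaussian extremizer?} The answer is yes.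

\begin{theorem}\label{thm:A}
Let $(\mathbf B,\mathbf p)$ be a Brascamp--Lieb datum with $\mathrm{RBL}(\mathbf B,\mathbf p)>0$. If \eqref{eq:barthe} has an extremizer, then \eqref{eq:barthe} has a Gaussian extremizer.
\end{theorem}

Gaussian extremizers are tied to a special class of data. Subspaces $E_1,\dots,E_k\ne\{0\}$ of $\mathbb R^n$ and numbers $p_1,\dots,p_k>0$ form a \emph{geometric Brascamp--Lieb datum} if $\sum_ip_iP_{E_i}=I_n$, where $P_E$ denotes the orthogonal projection onto $E$. It is regarded as the datum with $H_i=E_i$ and $B_i=P_{E_i}:\mathbb R^n\to E_i$; the two conditions in \eqref{eq:datum} follow by applying the identity to a vector in all kernels and by taking the trace. Two data $\{(B_i,p_i)\}$ and $\{(B_i',p_i')\}$, with $B_i':\mathbb R^n\to H_i'$ and $i=1,\dots,k$, are \emph{equivalent} if $p_i'=p_i$ for all $i$ and there are linear isomorphisms $\Phi:\mathbb R^n\to\mathbb R^n$ and $\Psi_i:H_i\to H_i'$ with $B_i'=\Psi_iB_i\Phi^{-1}$. Lehec proved that a datum with a Gaussian extremizer is equivalent to a geometric datum. Our second theorem completes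 the picture and identifies the Gaussians. For a probability density $g$ on a Euclidean space $H$ with $\int|x|^2g<\infty$ and mean $\mu=\int xg$, the \emph{covariance matrix} $C$ is defined by $\langle C\theta,\theta\rangle=\int\langle x-\mu,\theta\rangle^2g(x)\,dx$; for positive definite $C$, the centered Gaussian density with covariance $C$ is
\[
\gamma_C(x)=(2\pi)^{-\dim H/2}(\det C)^{-1/2}e^{-\langle C^{-1}x,x\rangle/2}.
\]

\begin{theorem}\label{thm:B}
Let $(\mathbf B,\mathbf p)$ be a Brascamp--Lieb datum with $\mathrm{RBL}(\mathbf B,\mathbf p)>0$. The following are equivalent: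
\begin{enumerate}
\item[(i)] \eqref{eq:barthe} has an extremizer;
\item[(ii)] \eqref{eq:barthe} has a Gaussian extremizer;
\item[(iii)] there are positive definite $C_i$ on $H_i$ with $B_iQ^{-1}B_i^*=C_i^{-1}$ for all $i$, where $Q=\sum_jp_jB_j^*C_jB_j$;
\item[(iv)] the datum is equivalent to a geometric Brascamp--Lieb datum.
\end{enumerate}
Moreover, let $(f_i)$ be any extremizer with $\int f_i=1$ and $\int|x|^2f_i<\infty$ for all $i$, and let $C_i$ be the covariance matrix of $f_i$. Then $(\gamma_{C_i})$ is an extremizer, the $C_i$ satisfy \textup{(iii)}, and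
\[
\mathrm{RBL}(\mathbf B,\mathbf p)=\Big(\det Q\Big/\prod_i(\det C_i)^{p_i}\Big)^{1/2}.
\]
\end{theorem}

The last statement explains why one should expect Theorem~\ref{thm:A}. The Gaussian infimum can fail to be attained because the relative scales of the matrices degenerate. An extremizer with finite second moments carries its own scales, namely its covariance matrices, and the central limit theorem turns it into the Gaussian tuple with the same covariances, provided that convolution preserves extremizers. It does (Section~\ref{sec:conv}), and the limit can be taken inside \eqref{eq:barthe} (Section~\ref{sec:clt}). The difficulty is that a given extremizer need not have any moments and need not be bounded. A second operation, a product of two extremizers along a well-chosen slice, improves decay. Section~\ref{sec:moments} uses it to gain two moments when every direction of $\mathbb R^n$ is seen by at least two of the maps $B_i$, and Section~\ref{sec:split} splits off the directions seen by one map only, which completes the proof of Theorem~\ref{thm:A}. Section~\ref{sec:geom}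 proves Theorem~\ref{thm:B}, including a short proof of the implication from (ii) to (iv).

The proof of Theorem~\ref{thm:A} uses only that $\mathrm{RBL}(\mathbf B,\mathbf p)$ is the infimum of $\rho$ and is positive. Formula \eqref{eq:gaussinf} enters only in the implication from (iv) to (ii) and in the examples.

\section{Preliminaries}\label{sec:prelim}

We fix a datum, write $\mathrm{RBL}$ for $\mathrm{RBL}(\mathbf B,\mathbf p)$, and put
\[
L:\bigoplus_iH_i\to\mathbb R^n,\qquad L(x_1,\dots,x_k)=\sum_ip_iB_i^*x_i .
\]
Each $B_i^*$ is injective because $B_i$ is surjective. The range of $B_i^*$ is $(\ker B_i)^\perp$, so the first condition in \eqref{eq:datum} says that $L$ is surjective, and the supremum in \eqref{eq:S} is never over the empty set. The open ball of radius $r$ about the origin, in whichever space is under discussion, is $D_r$, and $|K|$ is the Lebesgue measure of $K$. All definitions make sense with any $n$-dimensional Euclidean space in place of $\mathbb R^n$.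

\subsection{Pointwise values and outer integrals}
The function $S[f]$ depends on the values of the $f_i$ at every point. For instance, let $n=1$, $k=2$, $B_1=B_2=\mathrm{id}$, $p_1=p_2=\frac12$ and $f_1=f_2=\mathbf 1_{[0,1]}$. Then $S[f]=\mathbf 1_{[0,1]}$, but raising $f_1(5)$ from $0$ to $1$ makes $S[f]$ the indicator function of $[0,1]\cup[\frac52,3]$. The entries of a tuple are therefore everywhere defined, Lebesgue measurable functions with values in $[0,\infty)$, and we distinguish with care between statements that hold everywhere and almost everywhere. Lowering the $f_i$ on null sets lowers $S[f]$ and keeps the integrals $\int f_i$, so it preserves extremizers; raising them may not.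

For an arbitrary function $F:\mathbb R^n\to[0,\infty]$, the outer integral $\int^*F$ is the infimum of $\int\varphi$ over measurable $\varphi:\mathbb R^n\to[0,\infty]$ with $\varphi\ge F$ everywhere. It is monotone in $F$, equals $\int F$ for measurable $F$, and transforms like the integral under multiplication by positive constants, translations and linear changes of variables. If $\int^*F<\infty$, there is a Borel function $\varphi\ge F$ with $\int\varphi=\int^*F$, which we call an \emph{optimal majorant}: take measurable $\varphi_\ell\ge F$ with $\int\varphi_\ell\le\int^*F+1/\ell$, note that $\inf_\ell\varphi_\ell$ agrees with a Borel function off a Borel null set, and give that Borel function the value $+\infty$ on the null set. We use the convention $0\cdot\infty=0$.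

\begin{lemma}\label{lem:lsc}
If all $f_i$ are continuous, then $S[f]$ is lower semicontinuous, hence Borel measurable.
\end{lemma}

\begin{proof}
Let $F(x_1,\dots,x_k)=\prod_if_i(x_i)^{p_i}$ and let $\sigma$ be a linear right inverse of $L$. Then $S[f](x)=\sup_{w\in\ker L}F(\sigma(x)+w)$ is a supremum of continuous functions of $x$.
\end{proof}

\begin{remark}
Every admissible $f$ has $\rho[f]>0$. Indeed, if $\int^*S[f]=0$, then $\{S[f]>0\}$ lies in a null set $N$, and $L^{-1}(N)$ is null because $L$ is linear and surjective; but $L^{-1}(N)$ contains $\prod_i\{f_i>0\}$, which has positive measure. Thus for $\mathrm{RBL}=0$ there are no extremizers of any kind, and the hypothesis $\mathrm{RBL}>0$ excludes no interesting case.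
\end{remark}

\subsection{Convolution}
For measurable $f,g:H\to[0,\infty]$ we define $(f*g)(z)=\int f(z-y)g(y)\,dy\in[0,\infty]$ for \emph{every} $z\in H$. By Tonelli's theorem $f*g$ is measurable and $\int f*g=\int f\int g$, and the commutative, associative and distributive laws hold at every point. Changing $f$ or $g$ on a null set does not change $f*g$ at any point. If $f,g\in L_2$, then $f*g$ is finite, continuous and tends to $0$ at infinity; this applies when $f,g\in L_1\cap L_\infty$. If $f$ is bounded and continuous and $g\in L_1$, then $f*g$ is bounded and continuous, by dominated convergence. We write $f^{*N}$ for the $N$-fold convolution.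

\subsection{Symmetries}\label{sec:sym}
The ratio $\rho[f]$ is unchanged, and so extremizers are mapped to extremizers, under each of the following operations.
\begin{itemize}
\item \emph{Multiples:} $f_i\mapsto c_if_i$ with $c_i>0$. Numerator and denominator are multiplied by $\prod_ic_i^{p_i}$.
\item \emph{Translations:} $f_i\mapsto f_i(\cdot+v_i)$ with arbitrary $v_i\in H_i$. Then $S[f]$ is replaced by $S[f](\cdot+L(v_1,\dots,v_k))$.
\item \emph{Dilations:} $f_i\mapsto f_i(\lambda\,\cdot)$ with one $\lambda>0$ for all $i$. Then $S[f]$ is replaced by $S[f](\lambda\,\cdot)$, the numerator is multiplied by $\lambda^{-n}$ and the denominator by $\lambda^{-\sum p_in_i}=\lambda^{-n}$.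
\end{itemize}
The last line shows the role of the condition $\sum p_in_i=n$: without it, letting $\lambda$ tend to $0$ or $\infty$ in a tuple of finite ratio would force the optimal constant to be $0$.

\subsection{The ratio of a Gaussian tuple}

\begin{lemma}\label{lem:gauss}
Let $C_i$ be positive definite on $H_i$, let $f_i(x)=e^{-\langle C_i^{-1}x,x\rangle}$ and $Q=\sum_ip_iB_i^*C_iB_i$. Then $Q$ is positive definite, $S[f](x)=e^{-\langle Q^{-1}x,x\rangle}$, and
\begin{equation}\label{eq:ratio}
\rho[f]=\Big(\det Q\Big/\prod_i(\det C_i)^{p_i}\Big)^{1/2}.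
\end{equation}
The right side is unchanged when every $C_i$ is replaced by $\tau C_i$, $\tau>0$.
\end{lemma}

\begin{proof}
We have $\langle Qx,x\rangle=\sum_ip_i\langle C_iB_ix,B_ix\rangle$, which vanishes only if $x\in\bigcap_i\ker B_i=\{0\}$. Fix $x$. We must minimize $\sum_ip_i\langle C_i^{-1}x_i,x_i\rangle$ subject to $L(x_1,\dots,x_k)=x$. Put $\mu=Q^{-1}x$ and $x_i^0=C_iB_i\mu$; then $L(x_1^0,\dots,x_k^0)=Q\mu=x$. Every other decomposition is $x_i=x_i^0+w_i$ with $L(w_1,\dots,w_k)=0$, and
\[
\sum_ip_i\langle C_i^{-1}x_i,x_i\rangle=\sum_ip_i\langle B_i\mu,C_iB_i\mu\rangle+2\Big\langle\mu,\sum_ip_iB_i^*w_i\Big\rangle+\sum_ip_i\langle C_i^{-1}w_i,w_i\rangle .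
\]
The first sum is $\langle Q\mu,\mu\rangle=\langle Q^{-1}x,x\rangle$, the middle term is zero and the last sum is non-negative. This gives the formula for $S[f]$. Now $\int S[f]=\pi^{n/2}(\det Q)^{1/2}$ and $\int f_i=\pi^{n_i/2}(\det C_i)^{1/2}$, and the powers of $\pi$ cancel because $\sum p_in_i=n$. For the same reason the powers of $\tau$ cancel in the last statement.
\end{proof}

\section{Three examples}\label{sec:examples}

The first example shows that extremizers can be as wild as integrable functions, the second that they may not exist, and the third shows the method at work.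

\begin{example}[Fubini data]\label{ex:fubini}
Let $k=1$. Then $B_1$ is bijective, $n_1=n$, $p_1=1$ and $S[f](x)=f_1((B_1^*)^{-1}x)$, so $\rho[f]=|\det B_1|$ for every admissible $f$: all admissible tuples are extremizers. The same happens on $\mathbb R^2$ when $B_1,B_2$ are the two coordinate functionals and $p_1=p_2=1$, for then $S[f](\xi_1,\xi_2)=f_1(\xi_1)f_2(\xi_2)$ and $\rho[f]=1$. In particular, the Cauchy density $g(x)=\pi^{-1}(1+x^2)^{-1}$ can be an entry of an extremizer. Since $\hat g(\xi)=e^{-|\xi|}$, we have $g^{*N}(x)=N^{-1}g(x/N)$, so convolution and dilation lead from $g$ only to dilates of $g$ and never near a Gaussian. A product such as $y\mapsto g(z-y)g(y)$, on the other hand, decays like $|y|^{-4}$ and has a finite second moment.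
\end{example}

\begin{example}[A datum without extremizers]\label{ex:none}
On $\mathbb R^2$ let $B_1x=\langle x,e_1\rangle$, $B_2x=\langle x,e_2\rangle$, $B_3x=\langle x,e_1+e_2\rangle$ and $\mathbf p=(1,\frac12,\frac12)$. For $C_i=c_i>0$, Lemma~\ref{lem:gauss} gives
\[
Q=\begin{pmatrix}c_1+\frac{c_3}2&\frac{c_3}2\\[2pt] \frac{c_3}2&\frac{c_2+c_3}2\end{pmatrix},\qquad
\rho^2=\frac{\frac12c_1(c_2+c_3)+\frac14c_2c_3}{c_1\sqrt{c_2c_3}}=\frac{c_2+c_3}{2\sqrt{c_2c_3}}+\frac{\sqrt{c_2c_3}}{4c_1}.
\]
The first term is at least $1$ and the second is positive, so $\rho>1$ for every Gaussian tuple, while $\rho\to1$ for $c_2=c_3=1$ and $c_1\to\infty$. By \eqref{eq:gaussinf}, $\mathrm{RBL}=1$, and there is no Gaussian extremizer. By Theorem~\ref{thm:A} there is no extremizer at all. Thus the existence of an extremizer is a genuine restriction on the datum.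
\end{example}

\begin{example}[The method on the line]\label{ex:line}
Let $n=1$, $k=2$, $B_1=B_2=\mathrm{id}$ and $p_1=p_2=\frac12$. By \eqref{eq:ratio}, $\rho^2=(c_1+c_2)/(2\sqrt{c_1c_2})$ for Gaussians, so $\mathrm{RBL}=1$ (this is the Pr\'ekopa--Leindler inequality on the line) and the Gaussian extremizers are those with $c_1=c_2$. If $f_1,f_2$ are indicator functions of closed intervals of lengths $\ell_1,\ell_2>0$, then $S[f]$ is the indicator function of an interval of length $(\ell_1+\ell_2)/2$, so $f$ is an extremizer exactly when $\ell_1=\ell_2$.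

Let $\chi=\mathbf 1_{[-1/2,1/2]}$. The pair $(\chi,\chi)$ is an extremizer with $S[\chi,\chi]=\chi$, and $a(z):=(\chi*\chi)(z)=\max(1-|z|,0)$. For $z_1,z_2\in(-1,1)$ consider the \emph{slices} $h_j(y)=\chi(z_j-y)\chi(y)$, which are indicator functions of intervals of lengths $a(z_j)$, and put $z=(z_1+z_2)/2$. If $y=(y_1+y_2)/2$ and $y_j$, $z_j-y_j$ lie in $[-\frac12,\frac12]$, then so do $y$ and $z-y$. Hence $S[h](y)\le\chi(z-y)\chi(y)$, and integration in $y$ gives the first inequality in
\begin{equation}\label{eq:chain}
a(z)\ \ge\ \int S[h]=\frac{a(z_1)+a(z_2)}2\ \ge\ \sqrt{a(z_1)a(z_2)} .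
\end{equation}
The second inequality is \eqref{eq:barthe} for the pair $h$. Two conclusions follow. First, the supremum over $z_1,z_2$ gives $S[a,a]\le a$, so $\int S[a,a]\le1=(\int a\int a)^{1/2}$, and the convolved pair $(a,a)$ is an extremizer. Second, at the decomposition $z_1=z_2=z$, which attains the supremum defining $S[a,a](z)$, the two ends of \eqref{eq:chain} agree, so the middle inequality is an equality and the slice $h$ is an extremizer. Other slices need not be: for $z_1=0$, $z_2=\frac12$ the intervals have lengths $1$ and $\frac12$. Iterating the first conclusion, we obtain the extremizers $\sqrt N\chi^{*N}(\sqrt N\,\cdot)$ in both entries; they converge to the Gaussian density of variance $\frac1{12}$, in agreement with $c_1=c_2$.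
\end{example}

\section{Convolutions and slices of extremizers}\label{sec:conv}

From here to the end of Section~\ref{sec:split} we assume $\mathrm{RBL}>0$. The chain \eqref{eq:chain} used only the linearity of $L$ and inequality \eqref{eq:barthe}, and it carries over to every datum. Two points need care: $f_i*g_i$ may be infinite on a null set, and the supremum defining $S$ must be attained for a maximizing slice to exist.

\begin{lemma}\label{lem:conv}
Let $f=(f_i)$ and $g=(g_i)$ be extremizers.
\begin{enumerate}
\item[(a)] If $a_i:H_i\to[0,\infty)$ is measurable, $a_i\le f_i*g_i$ everywhere and $a_i=f_i*g_i$ almost everywhere, then $a=(a_i)$ is an extremizer.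
\item[(b)] If all $f_i$ and $g_i$ are bounded, then there are $z_i\in H_i$ such that the functions $h_i(y)=f_i(z_i-y)g_i(y)$ form an extremizer.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\varphi$ and $\psi$ be optimal majorants of $S[f]$ and $S[g]$. Fix $z_i\in H_i$, put $z=L(z_1,\dots,z_k)$ and $h_i(y)=f_i(z_i-y)g_i(y)$, so that $\int h_i=(f_i*g_i)(z_i)$. If $y=L(y_1,\dots,y_k)$, then $z-y=L(z_1-y_1,\dots,z_k-y_k)$, and therefore
\[
\varphi(z-y)\,\psi(y)\ \ge\ \prod_if_i(z_i-y_i)^{p_i}\prod_ig_i(y_i)^{p_i}=\prod_ih_i(y_i)^{p_i}.
\]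
So $y\mapsto\varphi(z-y)\psi(y)$ is a measurable majorant of $S[h]$, and
\begin{equation}\label{eq:slice}
(\varphi*\psi)(z)\ \ge\ \int^*S[h].
\end{equation}

(a) To apply \eqref{eq:barthe} we need integrable functions. If $\int h_i<\infty$, let $h_i'=h_i$. Otherwise let $h_i'=\min(h_i,\ell)\mathbf 1_{D_\ell}$, whose integral tends to $\infty$ with $\ell$ by monotone convergence, and fix $\ell$ so large that it exceeds the finite number $a_i(z_i)$. In both cases $h_i'\le h_i$, $h_i'\in L_1$ and $\int h_i'\ge a_i(z_i)$. By \eqref{eq:slice} and \eqref{eq:barthe}, $(\varphi*\psi)(z)\ge\int^*S[h']\ge\mathrm{RBL}\prod_ia_i(z_i)^{p_i}$. The supremum over all decompositions of $z$ gives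
\begin{equation}\label{eq:major}
\varphi*\psi\ \ge\ \mathrm{RBL}\cdot S[a]\quad\text{everywhere.}
\end{equation}
We integrate, using $\int a_i=\int f_i\int g_i\in(0,\infty)$, the extremality of $f$ and $g$ on the left, and \eqref{eq:barthe} for $a$ on the right:
\[
\mathrm{RBL}^2\prod_i\Big(\int a_i\Big)^{p_i}=\int\varphi\int\psi=\int\varphi*\psi\ \ge\ \mathrm{RBL}\int^*S[a]\ \ge\ \mathrm{RBL}^2\prod_i\Big(\int a_i\Big)^{p_i}.
\]
Equality holds throughout, and dividing by $\mathrm{RBL}>0$ shows that $a$ is an extremizer.

(b) Now $f_i,g_i\in L_1\cap L_\infty$, so $a_i:=f_i*g_i$ is finite, continuous, and tends to $0$ at infinity; in particular it is bounded. Part (a) applies, and $S[a]$ is measurable by Lemma~\ref{lem:lsc}. The two sides of \eqref{eq:major} have the same finite integral, so they agree almost everywhere. Since $\int S[a]>0$, there is a point $z$ with $S[a](z)>0$ and $(\varphi*\psi)(z)=\mathrm{RBL}\cdot S[a](z)$.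

The supremum defining $S[a](z)$ is attained. Indeed, take a maximizing sequence of decompositions of $z$. If its $i$-th entries were unbounded, then along a subsequence the $i$-th factor would tend to $0$ while the other factors stay bounded, and the product would tend to $0<S[a](z)$. So the sequence is bounded, a subsequence converges to a decomposition $(z_1,\dots,z_k)$ of $z$, and $\prod_ia_i(z_i)^{p_i}=S[a](z)$ by continuity. For this decomposition $\int h_i=a_i(z_i)\in(0,\infty)$, so $h$ is admissible, and \eqref{eq:slice} gives
\[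
\int^*S[h]\ \le\ (\varphi*\psi)(z)=\mathrm{RBL}\prod_ia_i(z_i)^{p_i}=\mathrm{RBL}\prod_i\Big(\int h_i\Big)^{p_i}.
\]
Together with \eqref{eq:barthe}, this says that $h$ is an extremizer.
\end{proof}

Part (a) will be used in the following form. If $u_i:H_i\to[0,\infty)$ is continuous and $u_i\le f_i*g_i$ everywhere, let $a_i=f_i*g_i$ where this is finite and $a_i=u_i$ on the remaining null set. Then $a$ is an extremizer with $a_i\ge u_i$ \emph{everywhere}, so that $S[a]\ge S[u]$.

\section{From second moments to Gaussians}\label{sec:clt}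

To pass to the limit in \eqref{eq:barthe} along rescaled convolution powers we need $S$ of the limit to be at most the lower limit of the $S$'s. Since $S$ is a supremum of pointwise values, weak convergence is of no use here; we need convergence of densities at every point. For an unbounded density $f$, the functions $f^{*N}$ may themselves be unbounded. We only need a bound from below, however, so we may discard part of $f^{*N}$.

\begin{lemma}\label{lem:local}
Let $f$ be a probability density on a Euclidean space $H$ of dimension $d$ with $\int|x|^2f<\infty$, mean $0$ and covariance matrix $C$. Then $C$ is positive definite, and there are continuous integrable functions $u_N:H\to[0,\infty)$, $N\ge2$, such that $u_N\le f^{*N}$ everywhere and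
\[
N^{d/2}u_N(\sqrt N\,x)\to\gamma_C(x)\quad\text{for every }x\in H .
\]
\end{lemma}

\begin{proof}
If $\langle C\theta,\theta\rangle=0$ with $\theta\ne0$, then $f=0$ almost everywhere off the hyperplane $\theta^\perp$, which is a null set; this contradicts $\int f=1$.

\emph{The minorants.} Choose $\ell$ with $\varepsilon:=\int_{\{f>\ell\}}f<1$ and split $f=b+r$, where $b=f\mathbf 1_{\{f\le\ell\}}$ is bounded and $r=f\mathbf 1_{\{f>\ell\}}$ has mass $\varepsilon$. For $N\ge2$ we have $f^{*N}=\sum_{j=0}^N\binom Nj b^{*j}*r^{*(N-j)}$ everywhere, a factor with exponent $0$ being omitted. We keep the terms with at least two bounded factors: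
\[
u_N=\sum_{j=2}^N\binom Nj\,b^{*j}*r^{*(N-j)}\ \le\ f^{*N}.
\]
The function $b*b$ is bounded and continuous because $b\in L_1\cap L_\infty$, and each term of $u_N$ is a multiple of $b*b$ or of the convolution of $b*b$ with an integrable function. So $u_N$ is finite, continuous and integrable. (If $f$ is bounded, one can take $r=0$ and $u_N=f^{*N}$.)

\emph{The Fourier transform of $u_N$.} Let $\hat g(\xi)=\int e^{-\mathrm i\langle x,\xi\rangle}g(x)\,dx$, and put $X=\hat b$, $Y=\hat r$. Then $X+Y=\hat f$, $|X|\le1$ and $|Y|\le\varepsilon$. The binomial formula, and Taylor's formula with integral remainder for $t\mapsto(tX+Y)^N$ on $[0,1]$, give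
\begin{equation}\label{eq:uhat}
\hat u_N=(X+Y)^N-Y^N-NXY^{N-1}=N(N-1)X^2\int_0^1(1-t)(tX+Y)^{N-2}\,dt .
\end{equation}
Since $tX+Y=t(X+Y)+(1-t)Y$, we have $|tX+Y|\le\max(|\hat f|,\varepsilon)$, and so
\begin{equation}\label{eq:ubound}
|\hat u_N|\le N^2|\hat b|^2\max(|\hat f|,\varepsilon)^{N-2}.
\end{equation}
This is the reason for keeping two bounded factors: $\hat b\in L_2$ by Plancherel's theorem, so $\hat u_N\in L_1$. A continuous integrable function with integrable Fourier transform is given by the inversion formula at every point. The function $N^{d/2}u_N(\sqrt N\,\cdot)$ has Fourier transform $\hat u_N(\cdot/\sqrt N)$, hence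
\begin{equation}\label{eq:inv}
N^{d/2}u_N(\sqrt N\,x)=(2\pi)^{-d}\int e^{\mathrm i\langle x,\xi\rangle}\,\hat u_N(\xi/\sqrt N)\,d\xi\qquad\text{for every }x .
\end{equation}

\emph{Two bounds on $\hat f$.} Because $f$ has mean $0$ and finite second moments, $\hat f(\xi)=1-\frac12\langle C\xi,\xi\rangle+o(|\xi|^2)$ as $\xi\to0$. With $c$ equal to a quarter of the least eigenvalue of $C$, there is $\eta>0$ such that $|\hat f(\xi)|\le1-c|\xi|^2\le e^{-c|\xi|^2}$ for $|\xi|\le\eta$. Next, $|\hat f(\xi)|<1$ for $\xi\ne0$: equality would force $e^{-\mathrm i\langle x,\xi\rangle}$ to be constant for almost every $x$ in $\{f>0\}$, so that $f$ would vanish almost everywhere off a countable union of hyperplanes. Since $\hat f$ is continuous and tends to $0$ at infinity by the Riemann--Lebesgue lemma, $q:=\sup_{|\xi|\ge\eta}|\hat f(\xi)|<1$.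

\emph{The limit.} We split the integral in \eqref{eq:inv} at $|\xi|=\eta\sqrt N$. On the outer part, the substitution $\xi=\sqrt N\zeta$ and \eqref{eq:ubound} give
\[
\int_{|\xi|>\eta\sqrt N}|\hat u_N(\xi/\sqrt N)|\,d\xi\le N^{2+d/2}\max(q,\varepsilon)^{N-2}\|\hat b\|_2^2\to0 .
\]
On the inner part, the first expression in \eqref{eq:uhat} shows that $\hat u_N(\xi/\sqrt N)$ differs from $\hat f(\xi/\sqrt N)^N$ by at most $\varepsilon^N+N\varepsilon^{N-1}\le(N+1)\varepsilon^{N-1}$. The ball has volume $|D_\eta|N^{d/2}$, so this difference contributes at most $|D_\eta|N^{d/2}(N+1)\varepsilon^{N-1}\to0$. Finally, $|\hat f(\xi/\sqrt N)|^N\le e^{-c|\xi|^2}$ for $|\xi|\le\eta\sqrt N$, and $\hat f(\xi/\sqrt N)^N\to e^{-\langle C\xi,\xi\rangle/2}$ for each $\xi$. By dominated convergence, the right side of \eqref{eq:inv} tends to $(2\pi)^{-d}\int e^{\mathrm i\langle x,\xi\rangle}e^{-\langle C\xi,\xi\rangle/2}d\xi=\gamma_C(x)$.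
\end{proof}

\begin{proposition}\label{prop:clt}
Let $f=(f_i)$ be an extremizer with $\int f_i=1$ and $\int|x|^2f_i<\infty$, and let $C_i$ be the covariance matrix of $f_i$. Then $\gamma=(\gamma_{C_i})$ is an extremizer. In particular, the functions $e^{-\langle(2C_i)^{-1}x,x\rangle}$ form a Gaussian extremizer.
\end{proposition}

\begin{proof}
Translations change neither extremality nor covariances, so we may assume that each $f_i$ has mean $0$. Let $u_{N,i}$ be the functions given by Lemma~\ref{lem:local} for $f_i$. Put $a_{1,i}=f_i$, and for $N\ge2$ let $a_{N,i}=f_i^{*N}$ where this is finite and $a_{N,i}=u_{N,i}$ elsewhere. Since $a_{N-1,i}=f_i^{*(N-1)}$ almost everywhere, $a_{N-1,i}*f_i=f_i^{*N}$ everywhere. By Lemma~\ref{lem:conv}(a) and induction on $N$, each $a_N=(a_{N,i})_i$ is an extremizer, and $a_{N,i}\ge u_{N,i}$ everywhere. Put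
\[
\tilde a_{N,i}(x)=N^{n_i/2}a_{N,i}(\sqrt N\,x),\qquad \tilde u_{N,i}(x)=N^{n_i/2}u_{N,i}(\sqrt N\,x).
\]
By Section~\ref{sec:sym}, $\tilde a_N$ is an extremizer; it has $\int\tilde a_{N,i}=1$, so $\int^*S[\tilde a_N]=\mathrm{RBL}$.

For every decomposition $x=L(x_1,\dots,x_k)$, Lemma~\ref{lem:local} gives
\[
\prod_i\gamma_{C_i}(x_i)^{p_i}=\lim_N\prod_i\tilde u_{N,i}(x_i)^{p_i}\le\liminf_NS[\tilde u_N](x),
\]
and hence $S[\gamma]\le\liminf_NS[\tilde u_N]$. These functions are measurable by Lemma~\ref{lem:lsc}, so Fatou's lemma, which concerns measurable functions, applies to them; this is a second reason to work with the continuous $\tilde u_N$ in place of $\tilde a_N$. We obtain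
\[
\int S[\gamma]\le\liminf_N\int S[\tilde u_N]\le\liminf_N\int^*S[\tilde a_N]=\mathrm{RBL}=\mathrm{RBL}\prod_i\Big(\int\gamma_{C_i}\Big)^{p_i}.
\]
With \eqref{eq:barthe}, $\gamma$ is an extremizer, and $\gamma_{C_i}$ is a constant multiple of $e^{-\langle(2C_i)^{-1}x,x\rangle}$.
\end{proof}

\section{Gaining moments}\label{sec:moments}

It remains to find an extremizer with finite second moments. We hope that the slice $h_i(y)=f_i(z_i-y)g_i(y)$ decays faster than $g_i$, and there are two obstacles.

First, an integrable function need not decay at any pointwise rate. On the line, the even function $g(y)=\sum_{j\ge1}j^{-2}\mathbf 1_{[2^j,2^j+1]}(|y|)$ is bounded and integrable, but $\int|y|\,g(-y)g(y)\,dy\ge\sum_j2^jj^{-4}=\infty$, because the peaks of the two factors are aligned. Dilation invariance lets us replace $f_i$ by $f_i(\lambda\,\cdot)$, and on average over $\lambda$ the peaks are not aligned: for integrable $g\ge0$ on the line,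
\begin{equation}\label{eq:1d}
\int_1^2g(-\lambda y)\,d\lambda\le\frac{\|g\|_1}{|y|},
\end{equation}
by the substitution $w=-\lambda y$. This is a gain of one power of $|y|$. In higher dimension the segment $\{-\lambda y:1\le\lambda\le2\}$ is a null set, and the $L_1$ norm does not control the integral along it.

Second, Lemma~\ref{lem:conv}(b) gives no control of the points $z_i$, which are determined only after $\lambda$ is chosen. The estimate must therefore be uniform over bounded shifts of any size.

Both obstacles are met by the local maximal function. For $g:H\to[0,\infty)$ and $R>0$ put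
\[
M_Rg(x)=\sup_{|v|<R}g(x+v)\in[0,\infty].
\]
It is lower semicontinuous, because $\{M_Rg>t\}=\{g>t\}+D_R$ is open; it increases with $R$, and $g\le M_Rg$. For an integer $m\ge0$, we say that an extremizer $g=(g_i)$ has \emph{order $m$} if all $g_i$ are bounded and
\[
\int_{H_i}(1+|y|)^mM_Rg_i(y)\,dy<\infty\qquad\text{for all }R>0\text{ and all }i .
\]

\begin{lemma}\label{lem:gain}
If there are an extremizer $f$ of order $0$ and an extremizer $g$ of order $m$, then there is an extremizer of order $m+1$.
\end{lemma}

\begin{proof}
Fix $i$ and $R>0$, and let $K$ be a bound for $f_i$. We first prove a version of \eqref{eq:1d} in which the segment is thickened. Let $y\ne0$. If $|v|<1$, then $M_Rf_i(-\lambda y)\le M_{R+1}f_i(v-\lambda y)$, since the ball of radius $R$ about $-\lambda y$ lies in the ball of radius $R+1$ about $v-\lambda y$. Integrating over $v\in D_1$ and $\lambda\in[1,2]$ and substituting $w=v-\lambda y$, we get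
\begin{align*}
|D_1|\int_1^2M_Rf_i(-\lambda y)\,d\lambda&\le\int_1^2\int_{|w+\lambda y|<1}M_{R+1}f_i(w)\,dw\,d\lambda\\
&=\int M_{R+1}f_i(w)\,\big|\{\lambda\in[1,2]:|w+\lambda y|<1\}\big|\,dw\ \le\ \frac2{|y|}\,\|M_{R+1}f_i\|_1 ,
\end{align*}
because a line meets $D_1$ in a segment of length at most $2$. As also $M_Rf_i\le K$, the quantity $(1+|y|)\int_1^2M_Rf_i(-\lambda y)\,d\lambda$ is at most $K+2\|M_{R+1}f_i\|_1/|D_1|$ for all $y$. Since $g$ has order $m$, Tonelli's theorem gives
\[
\int_1^2\int_{H_i}(1+|y|)^{m+1}M_Rf_i(-\lambda y)\,M_Rg_i(y)\,dy\,d\lambda<\infty .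
\]
So the inner integral is finite for almost every $\lambda\in[1,2]$. There are countably many pairs $(i,R)$ with $R$ a positive integer, and we fix one $\lambda\in[1,2]$ for which the inner integral is finite for all of them.

Apply Lemma~\ref{lem:conv}(b) to the bounded extremizers $(f_i(\lambda\,\cdot))$ and $(g_i)$. For some $z_i\in H_i$ the bounded functions $h_i(y)=f_i(\lambda(z_i-y))g_i(y)$ form an extremizer. Given $R>0$, take an integer $R'>2(|z_i|+R)$. For $|v|<R$ we have $|\lambda(z_i-v)|<R'$, and so
\[
h_i(y+v)=f_i\big(-\lambda y+\lambda(z_i-v)\big)\,g_i(y+v)\le M_{R'}f_i(-\lambda y)\,M_{R'}g_i(y).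
\]
Thus $M_Rh_i(y)\le M_{R'}f_i(-\lambda y)M_{R'}g_i(y)$, and $h$ has order $m+1$ by the choice of $\lambda$.
\end{proof}

To start the iteration we need an extremizer of order $0$. The information available is that $\int^*S[f]<\infty$. If the functions $f_j$, $j\ne i$, are bounded below near the origin, then $S[f]$ dominates $f_i^{p_i}$ spread over a neighborhood, which is a maximal function. For this the other maps must reach all directions, and so we introduce the \emph{spanning condition}: $k\ge2$ and
\begin{equation}\label{eq:span}
\sum_{j\ne i}B_j^*H_j=\mathbb R^n\quad\text{for every }i .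
\end{equation}
Taking orthogonal complements, \eqref{eq:span} says that $\bigcap_{j\ne i}\ker B_j=\{0\}$ for every $i$: each nonzero vector has nonzero image under at least two of the maps. The argument yields integrability of $(M_\delta f_i)^{p_i}$, and the following bound lets us remove the exponent.

\begin{lemma}\label{lem:ple1}
We have $p_i\le1$ for all $i$.
\end{lemma}

\begin{proof}
For $R\ge1$ let $f_i=\mathbf 1_{D_R}$ and $f_j=\mathbf 1_{D_1}$ for $j\ne i$. Then $S[f]$ is the indicator function of $p_iB_i^*D_R+\sum_{j\ne i}p_jB_j^*D_1$. With $E=B_i^*H_i$, of dimension $n_i$, each point $x$ of this set has $|P_Ex|\le cR$ and $|P_{E^\perp}x|\le c$, so $\int^*S[f]\le c'R^{n_i}$, where $c,c'$ do not depend on $R$. The right side of \eqref{eq:barthe} is $c''R^{p_in_i}$ with $c''>0$ because $\mathrm{RBL}>0$. Letting $R\to\infty$ gives $p_in_i\le n_i$.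
\end{proof}

\begin{lemma}\label{lem:order0}
Assume the spanning condition. If there is an extremizer, then there is an extremizer of order $0$.
\end{lemma}

\begin{proof}
\emph{An extremizer bounded below on balls.} Let $e=(e_i)$ be an extremizer. Choose $\tau>0$ so small that $K_i=\{e_i>\tau\}$ has positive measure for every $i$; also $|K_i|\le\tau^{-1}\int e_i<\infty$. The function $u_i=\tau^2\,\mathbf 1_{K_i}*\mathbf 1_{K_i}$ is continuous, has integral $\tau^2|K_i|^2>0$, and satisfies $u_i\le e_i*e_i$ since $\tau\mathbf 1_{K_i}\le e_i$. Let $f_i=e_i*e_i$ where this is finite and $f_i=u_i$ elsewhere. By Lemma~\ref{lem:conv}(a), $f$ is an extremizer, and $f_i\ge u_i$ everywhere. Each $u_i$ is continuous and positive somewhere, so there are $c,\theta>0$, the same for all $i$, such that $f_i\ge c$ on some ball of radius $\theta$. After translations, $f_i\ge c$ on $D_\theta$. We show that $f$ has order $0$.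

\emph{A lower bound for $S[f]$.} Fix $i$. By \eqref{eq:span}, the linear map $(x_j)_{j\ne i}\mapsto\sum_{j\ne i}p_jB_j^*x_j$ is onto $\mathbb R^n$, hence open, and the image of the product of the balls $D_\theta\subset H_j$ contains a ball $D_r\subset\mathbb R^n$. Therefore, with $c_1=c^{\sum_{j\ne i}p_j}$,
\begin{equation}\label{eq:smear}
|x-p_iB_i^*x_i|<r\ \Longrightarrow\ S[f](x)\ge c_1f_i(x_i)^{p_i}.
\end{equation}
Let $E=B_i^*H_i$ and $\delta=r/(2p_i\|B_i^*\|)$. Every $x\in\mathbb R^n$ can be written uniquely as $x=p_iB_i^*\xi+w$ with $\xi\in H_i$, $w\in E^\perp$. If $|w|<r/2$ and $|v|<\delta$, then $|x-p_iB_i^*(\xi+v)|\le|w|+p_i\|B_i^*\||v|<r$, so \eqref{eq:smear} applies to $x_i=\xi+v$. Taking the supremum over $v$,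
\[
S[f](p_iB_i^*\xi+w)\ \ge\ c_1\,\big(M_\delta f_i(\xi)\big)^{p_i}\,\mathbf 1_{\{|w|<r/2\}} .
\]
The right side is a measurable function of $x$, and its integral is a positive constant times $J:=\int_{H_i}(M_\delta f_i)^{p_i}$. Since $\int^*S[f]<\infty$, we get $J<\infty$.

\emph{Boundedness and integrability.} For $|\xi-x|<\delta$ we have $f_i(x)\le M_\delta f_i(\xi)$. Raising to the power $p_i$ and integrating over these $\xi$ gives $|D_\delta|f_i(x)^{p_i}\le J$. So $f_i$, and with it $M_\delta f_i$, is bounded by some $K>0$. Since $p_i\le1$ by Lemma~\ref{lem:ple1}, $M_\delta f_i\le K^{1-p_i}(M_\delta f_i)^{p_i}$, which is integrable. Finally, cover $D_R$ by finitely many balls $v_l+D_\delta$; then $M_Rf_i\le\sum_lM_\delta f_i(\cdot+v_l)\in L_1$.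
\end{proof}

The construction in this proof fails without \eqref{eq:span}. For the data of Example~\ref{ex:fubini} with one-dimensional $H_i$, the function $e(x)=|x|^{-2/3}\mathbf 1_{\{0<|x|<1\}}$ can be an entry of an extremizer, and $(e*e)(z)\to\infty$ as $z\to0$ by Fatou's lemma, because $\int e(-y)e(y)\,dy=\infty$.

\begin{corollary}\label{cor:span}
Theorem~\ref{thm:A} holds for data that satisfy the spanning condition.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:order0} gives an extremizer $f$ of order $0$. Two applications of Lemma~\ref{lem:gain}, with $g=f$ and then with $g$ of order $1$, give an extremizer $h$ of order $2$. Since $h_i\le M_1h_i$, we have $\int|y|^2h_i<\infty$. Normalize $\int h_i=1$ and apply Proposition~\ref{prop:clt}.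
\end{proof}

\section{Directions seen by one map only}\label{sec:split}

Suppose that $k\ge2$ and that \eqref{eq:span} fails for an index $i$, which we fix throughout this section. We show that in the directions seen by $B_i$ alone the inequality reduces to Fubini's theorem, as in Example~\ref{ex:fubini}, and that these directions can be integrated out. Put
\[
V=\bigcap_{j\ne i}\ker B_j\ne\{0\},\qquad d=\dim V,\qquad W=V^\perp=\sum_{j\ne i}B_j^*H_j,\qquad U=B_iV\subset H_i .
\]
We have $W\ne\{0\}$ because $k\ge2$ and $B_j^*H_j\neq\{0\}$, so $0<\dim W=n-d<n$. By \eqref{eq:datum}, $B_i$ is injective on $V$, so $B_i|_V:V\to U$ is an isomorphism. Its adjoint is $T=P_VB_i^*|_U:U\to V$, since $\langle B_iv,s\rangle=\langle v,P_VB_i^*s\rangle$ for $v\in V$, $s\in U$. Thus $T$ is an isomorphism, and we let $\kappa=|\det T|>0$, computed in orthonormal bases. We write points of $H_i$ as $x_i=s+t$ with $s\in U$, $t\in U^\perp$. For $t\in U^\perp$ and $v\in V$ we have $\langle B_i^*t,v\rangle=\langle t,B_iv\rangle=0$, so $B_i^*U^\perp\subset W$. Projecting $L(x_1,\dots,x_k)$ to $V$ and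 to $W$, we find
\begin{equation}\label{eq:proj}
P_VL(x_1,\dots,x_k)=p_iTs,\qquad P_WL(x_1,\dots,x_k)=p_iP_WB_i^*s+p_iB_i^*t+\sum_{j\ne i}p_jB_j^*x_j .
\end{equation}
The $V$-component of $x$ thus determines $s$, and no supremum is taken over $s$. Fubini's theorem in this variable is compatible with \eqref{eq:barthe} only for the exponent $1$.

\begin{lemma}\label{lem:p1}
We have $p_i=1$.
\end{lemma}

\begin{proof}
For $R\ge1$ let $f_j=\mathbf 1_{D_R}$ for $j\ne i$ and $f_i(s+t)=\mathbf 1_{\{|s|<1\}}\mathbf 1_{\{|t|<R\}}$. By \eqref{eq:proj}, $S[f]\le1$ vanishes outside the set $\{|P_Vx|\le c,\ |P_Wx|\le cR\}$, so $\int^*S[f]\le c'R^{n-d}$ with $c,c'$ independent of $R$. The right side of \eqref{eq:barthe} is $c''R^{\omega}$ with $c''>0$ and $\omega=\sum_{j\ne i}p_jn_j+p_i(n_i-d)=n-p_id$. Letting $R\to\infty$ gives $n-p_id\le n-d$, that is, $p_i\ge1$. Lemma~\ref{lem:ple1} gives the opposite inequality.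
\end{proof}

\emph{The reduced datum} lives on $W$. Its maps are $B_j'=B_j|_W:W\to H_j$ for $j\ne i$ and $B_i'=P_{U^\perp}B_i|_W:W\to U^\perp$, with the same exponents; the index $i$ is omitted if $U^\perp=\{0\}$. The adjoints are $(B_j')^*=P_WB_j^*=B_j^*$ and $(B_i')^*t=P_WB_i^*t=B_i^*t$. They are injective, so the reduced maps are surjective. The ranges of the $(B_j')^*$, $j\ne i$, span $W$, so the kernels intersect trivially. Finally $\sum_{j\ne i}p_jn_j+1\cdot(n_i-d)=n-d=\dim W$. So this is a Brascamp--Lieb datum; let $\mathrm{RBL}'$ be its constant, which is finite by Lemma~\ref{lem:gauss}. For $\beta:U^\perp\to[0,\infty)$ and $f_j:H_j\to[0,\infty)$, $j\neq i$, its supremum function is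
\[
S'[\beta,(f_j)](w)=\sup\Big\{\beta(t)\prod_{j\ne i}f_j(x_j)^{p_j}\ :\ B_i^*t+\sum_{j\ne i}p_jB_j^*x_j=w\Big\},\qquad w\in W .
\]
If $U^\perp=\{0\}$, we read $\beta$ as the number $\beta(0)$ and $\int\beta$ as $\beta(0)$. With this reading the inequality $\int^*S'[\beta,(f_j)]\ge\mathrm{RBL}'\int\beta\prod_{j\ne i}(\int f_j)^{p_j}$ holds in both cases, and when $U^\perp=\{0\}$ equality with $\beta(0)>0$ and admissible $(f_j)$ means that $(f_j)$ is an extremizer of the reduced datum. For $s\in U$ let $f_i^s(t)=f_i(s+t)$, $t\in U^\perp$. By \eqref{eq:proj} with $p_i=1$,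
\begin{equation}\label{eq:fiber}
S[f](Ts+w)=S'[f_i^s,(f_j)]\big(w-P_WB_i^*s\big),\qquad s\in U,\ w\in W .
\end{equation}

\begin{proposition}\label{prop:split}
We have $\mathrm{RBL}=\kappa\,\mathrm{RBL}'$; in particular $\mathrm{RBL}'>0$. If the original datum has an extremizer, then so does the reduced datum. If the reduced datum has a Gaussian extremizer, then so does the original datum.
\end{proposition}

\begin{proof}
For a Borel function $\varphi\ge0$ on $\mathbb R^n=V\oplus W$, Tonelli's theorem and the substitution $v=Ts$ give
\begin{equation}\label{eq:tonelli}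
\int_{\mathbb R^n}\varphi=\kappa\int_U\int_W\varphi(Ts+w)\,dw\,ds .
\end{equation}

\emph{Lower bound.} Let $f$ be admissible with $\int^*S[f]<\infty$, and let $\varphi$ be an optimal majorant of $S[f]$. For almost every $s\in U$ the function $f_i^s$ is measurable and integrable, and $\int_U\int_{U^\perp}f_i^s(t)\,dt\,ds=\int f_i$. For such $s$, \eqref{eq:fiber} shows that $\varphi(Ts+\cdot)$ majorizes a translate of $S'[f_i^s,(f_j)]$, and so
\begin{equation}\label{eq:inner}
\int_W\varphi(Ts+w)\,dw\ \ge\ \int_W^*S'[f_i^s,(f_j)]\ \ge\ \mathrm{RBL}'\int_{U^\perp}f_i^s\ \prod_{j\ne i}\Big(\int f_j\Big)^{p_j}.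
\end{equation}
Integrating over $s$ and using \eqref{eq:tonelli} and $p_i=1$, we obtain
\begin{equation}\label{eq:lower}
\int^*S[f]=\int\varphi\ \ge\ \kappa\,\mathrm{RBL}'\prod_{j=1}^k\Big(\int f_j\Big)^{p_j}.
\end{equation}
Hence $\mathrm{RBL}\ge\kappa\,\mathrm{RBL}'$.

\emph{Upper bound.} Let $(\beta,(f_j))$ be admissible for the reduced datum with $\int^*S'[\beta,(f_j)]<\infty$ (with $\beta=1$ if $U^\perp=\{0\}$), and let $\chi$ be an optimal majorant of $S'[\beta,(f_j)]$ on $W$. Complete $(f_j)_{j\neq i}$ to an admissible tuple $f$ for the original datum by $f_i(s+t)=\alpha(s)\beta(t)$ with $\alpha(s)=e^{-|s|^2}$. Then $f_i^s=\alpha(s)\beta$, and by \eqref{eq:fiber} the Borel function $Ts+w\mapsto\alpha(s)\chi(w-P_WB_i^*s)$ majorizes $S[f]$. By \eqref{eq:tonelli} its integral is $\kappa\int\alpha\int\chi$. Therefore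
\begin{equation}\label{eq:upper}
\mathrm{RBL}\int\alpha\int\beta\prod_{j\ne i}\Big(\int f_j\Big)^{p_j}\ \le\ \int^*S[f]\ \le\ \kappa\int\alpha\int_W^*S'[\beta,(f_j)] .
\end{equation}
Dividing and taking the infimum over $(\beta,(f_j))$ gives $\mathrm{RBL}\le\kappa\,\mathrm{RBL}'$.

\emph{Extremizers descend.} Let $f$ be an extremizer of the original datum. Since $\mathrm{RBL}=\kappa\,\mathrm{RBL}'$, equality holds in \eqref{eq:lower}. So the two ends of \eqref{eq:inner} have the same finite integral over $U$, and they agree for almost every $s$. The set of $s$ with $0<\int f_i^s<\infty$ has positive measure because $0<\int f_i<\infty$. For $s$ in both sets, the second inequality in \eqref{eq:inner} is an equality, which gives an extremizer of the reduced datum.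

\emph{Gaussian extremizers lift.} Let $(\beta,(f_j))$ be a Gaussian extremizer of the reduced datum. The tuple $f$ constructed for the upper bound is then a Gaussian tuple, since $f_i(s+t)=e^{-|s|^2-\langle A't,t\rangle}$ with $A'$ positive definite on $U^\perp$. The right end of \eqref{eq:upper} equals $\kappa\,\mathrm{RBL}'\int\alpha\int\beta\prod_{j\ne i}(\int f_j)^{p_j}$, which is the left end. So the first inequality in \eqref{eq:upper} is an equality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We argue by induction on $n$, for all data at once. Let a datum on $\mathbb R^n$ have $\mathrm{RBL}>0$ and an extremizer, and assume that the theorem holds in all dimensions less than $n$. If $k=1$, every Gaussian tuple is an extremizer by Example~\ref{ex:fubini}. If $k\ge2$ and \eqref{eq:span} holds, we apply Corollary~\ref{cor:span}. Otherwise \eqref{eq:span} fails for some $i$, and the reduced datum lives in dimension $\dim W$ with $0<\dim W<n$; in particular this case does not occur for $n=1$. By Proposition~\ref{prop:split} the reduced datum has positive constant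 and an extremizer, by the induction hypothesis it has a Gaussian extremizer, and by Proposition~\ref{prop:split} again so does the original datum.
\end{proof}

\section{Gaussian extremizers and geometric data}\label{sec:geom}

By Lemma~\ref{lem:gauss}, the Gaussian problem is the minimization of an explicit function of the matrices $C_i$. Condition (iii) of Theorem~\ref{thm:B} is the equation for its critical points, and a solution of (iii) supplies the changes of coordinates that make the datum geometric. To close the cycle we show that a geometric datum has the standard Gaussian as an extremizer. This rests on the following determinant inequality (Ball, Barthe).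

\begin{lemma}\label{lem:det}
Let $E_1,\dots,E_k$, $p_1,\dots,p_k$ be a geometric datum and let $C_i$ be positive definite on $E_i$. Then $\det\big(\sum_ip_iP_{E_i}C_iP_{E_i}\big)\ge\prod_i(\det C_i)^{p_i}$.
\end{lemma}

\begin{proof}
Choose in each $E_i$ an orthonormal basis of eigenvectors of $C_i$. Let the index $a$ run over a set $J$ that lists all these eigenvectors $u_a$, for all $i$; let $c_a>0$ be the eigenvalue of $u_a$, and let $p_a=p_i$ if $u_a$ belongs to the basis of $E_i$. With $(u\otimes u)x=\langle x,u\rangle u$ we have
\[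
\sum_ap_a\,u_a\otimes u_a=\sum_ip_iP_{E_i}=I_n,\qquad \sum_ap_ac_a\,u_a\otimes u_a=\sum_ip_iP_{E_i}C_iP_{E_i},\qquad\prod_ac_a^{p_a}=\prod_i(\det C_i)^{p_i}.
\]
The Cauchy--Binet formula states that $\det(GG^{\top})=\sum_\sigma(\det G_\sigma)^2$ for an $n\times|J|$ matrix $G$, where $\sigma$ runs over the $n$-element subsets of $J$ and $G_\sigma$ consists of the columns indexed by $\sigma$. For the matrix with columns $\sqrt{p_ac_a}\,u_a$ it gives
\begin{equation}\label{eq:cb}
\det\Big(\sum_ap_ac_a\,u_a\otimes u_a\Big)=\sum_\sigma w_\sigma\prod_{a\in\sigma}c_a,\qquad w_\sigma=\det(u_a)_{a\in\sigma}^2\prod_{a\in\sigma}p_a\ge0,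
\end{equation}
and this identity holds for arbitrary positive numbers in place of the $c_a$. Putting all of them equal to $1$ gives $\sum_\sigma w_\sigma=1$. Putting the one with index $a$ equal to $1+\tau$ and the others equal to $1$ gives $\det(I_n+\tau p_au_a\otimes u_a)=1+\tau p_a$ on the left and $1+\tau\sum_{\sigma\ni a}w_\sigma$ on the right, so $\sum_{\sigma\ni a}w_\sigma=p_a$. The inequality between the arithmetic and geometric means with weights $w_\sigma$ now yields
\[
\sum_\sigma w_\sigma\prod_{a\in\sigma}c_a\ \ge\ \prod_\sigma\prod_{a\in\sigma}c_a^{w_\sigma}=\prod_ac_a^{\sum_{\sigma\ni a}w_\sigma}=\prod_ac_a^{p_a}.\qedhere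
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:A}, and (ii)$\Rightarrow$(i) is trivial.

(ii)$\Rightarrow$(iii). Let $f_i=e^{-\langle C_i^{-1}x,x\rangle}$ be a Gaussian extremizer. By \eqref{eq:barthe} and \eqref{eq:ratio}, the tuple $(C_j)$ minimizes $\log\det Q-\sum_jp_j\log\det C_j$ over all positive definite tuples. Replace $C_i$ by $C_i+\tau Z$ with $Z$ symmetric on $H_i$ and $|\tau|$ small; then $Q$ becomes $Q+\tau p_iB_i^*ZB_i$. Since $\frac d{d\tau}\log\det(G+\tau Z')|_{\tau=0}=\operatorname{tr}(G^{-1}Z')$ for positive definite $G$, the vanishing of the derivative at $\tau=0$ reads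
\[
p_i\operatorname{tr}(B_iQ^{-1}B_i^*Z)=p_i\operatorname{tr}(Q^{-1}B_i^*ZB_i)=p_i\operatorname{tr}(C_i^{-1}Z).
\]
The choice $Z=B_iQ^{-1}B_i^*-C_i^{-1}$, which is symmetric, gives $\operatorname{tr}(Z^2)=0$ and hence $Z=0$.

(iii)$\Rightarrow$(iv). Let $E_i=Q^{-1/2}B_i^*H_i$, $\Phi=Q^{1/2}$ and $\Psi_i=Q^{-1/2}B_i^*C_i:H_i\to E_i$. The map $\Psi_i$ is injective with range $E_i$, hence an isomorphism. Put
\[
B_i'=\Psi_iB_i\Phi^{-1}=Q^{-1/2}B_i^*C_iB_iQ^{-1/2}.
\]
As an operator on $\mathbb R^n$, $B_i'$ is symmetric and has range $E_i$, and by (iii)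
\[
(B_i')^2=Q^{-1/2}B_i^*C_i\,(B_iQ^{-1}B_i^*)\,C_iB_iQ^{-1/2}=Q^{-1/2}B_i^*C_iB_iQ^{-1/2}=B_i' .
\]
So $B_i'=P_{E_i}$, and $\sum_ip_iP_{E_i}=Q^{-1/2}QQ^{-1/2}=I_n$.

(iv)$\Rightarrow$(ii). First let the datum be geometric, so that $B_i=P_{E_i}$, $B_i^*$ is the inclusion of $E_i$, and $Q=\sum_ip_iP_{E_i}C_iP_{E_i}$ in Lemma~\ref{lem:gauss}. By \eqref{eq:ratio} and Lemma~\ref{lem:det}, every Gaussian tuple has $\rho\ge1$, and the tuple $f_i(x)=e^{-|x|^2}$, for which each $C_i$ is the identity and $Q=I_n$, has $\rho=1$. By \eqref{eq:gaussinf}, $\mathrm{RBL}=1$ and this tuple is a Gaussian extremizer.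

Now let $B_i'=\Psi_iB_i\Phi^{-1}$ with $\{(B_i',p_i)\}$ geometric, and let $S'$, $\rho'$ refer to that datum. Write $G^{-*}=(G^*)^{-1}$. Then $(B_i')^*=\Phi^{-*}B_i^*\Psi_i^*$, so for $x_i=\Psi_i^*x_i'$,
\[
\sum_ip_i(B_i')^*x_i'=\Phi^{-*}\sum_ip_iB_i^*x_i .
\]
Given $f'=(f_i')$ on the spaces $H_i'$, put $f_i=f_i'\circ\Psi_i^{-*}$, so that $f_i(x_i)=f_i'(x_i')$. Then $S[f](x)=S'[f'](\Phi^{-*}x)$, and changing variables gives $\int^*S[f]=|\det\Phi|\int^*S'[f']$ and $\int f_i=|\det\Psi_i|\int f_i'$. Hence $\rho[f]=\rho'[f']\cdot|\det\Phi|/\prod_i|\det\Psi_i|^{p_i}$. The map $f'\mapsto f$ is a bijection between admissible tuples that multiplies the ratio by a fixed positive constant, so it maps extremizers to extremizers. It maps $e^{-\langle A_i'x',x'\rangle}$ to $e^{-\langle\Psi_i^{-1}A_i'\Psi_i^{-*}x,x\rangle}$, which is again a centered Gaussian. So the given datum has a Gaussian extremizer.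

\emph{The last statement.} By Proposition~\ref{prop:clt}, $(\gamma_{C_i})$ is an extremizer and the functions $e^{-\langle(2C_i)^{-1}x,x\rangle}$ form a Gaussian extremizer. The proof of (ii)$\Rightarrow$(iii) gives (iii) for the tuple $(2C_i)$. Replacing every $C_j$ by $\tau C_j$ multiplies both sides of $B_iQ^{-1}B_i^*=C_i^{-1}$ by $\tau^{-1}$, so (iii) holds for $(C_i)$. Formula \eqref{eq:ratio} for $(2C_i)$, together with its invariance under scaling, gives the value of $\mathrm{RBL}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bor}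
K\'aroly J. B\"or\"oczky, \emph{The Brascamp-Lieb inequality in Convex Geometry and in the Theory of Algorithms}, arXiv:2412.11227 (2024).

\end{thebibliography}
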